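# Compatible forts and maximum nullity: a graph with $\mathrm N(G)<\mathrm Y(G)$

## The guess $\mathrm N(G)=\mathrm Y(G)$, on paths, stars, cycles and complete graphs

The answer one would first guess is that the two numbers in the title are always equal. One of them is the largest nullity of a real matrix with a prescribed pattern of zeros off the diagonal. The other is obtained by listing the combinatorial properties that the supports of kernel vectors must have, and then taking the best collection of vertex sets with those properties. The list is so close to what a kernel does that equality looks plausible. We make this precise, test it, try to prove it, and find where the proof breaks. The question is from Veronika Furst, John Hutchens, Lon Mitchell and Yaqi Zhang, "Compatible Forts and Maximum Nullity of a Graph", arXiv:2407.03492 (2024): is there a graph $G$ with $\mathrm N(G)<\mathrm Y(G)$?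

All graphs are finite and simple, and $n=|V(G)|$. We write $\Gamma(v)$ for the set of neighbors of $v$, $\Gamma[v]=\Gamma(v)\cup\{v\}$, and $u\sim v$ for adjacency.

**Definition (matrices of a graph).** Let $\mathbb F$ be a field. An *$\mathbb F$-matrix of $G$* is a matrix $A$ over $\mathbb F$ with rows and columns indexed by $V(G)$, with arbitrary diagonal entries, such that for $x\neq y$ the entry $A_{xy}$ is nonzero if and only if $xy\in E(G)$. Let $\mathrm N_{\mathbb F}(G)$ be the maximum nullity of an $\mathbb F$-matrix of $G$, and $\mathrm N(G)=\mathrm N_{\mathbb R}(G)$.

The matrix need not be symmetric; only its zero pattern is (it is *combinatorially symmetric*). The free diagonal will matter a great deal.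

**Definition (forts).** A *fort* of $G$ is a nonempty set $F\subseteq V(G)$ such that no vertex $v\notin F$ has exactly one neighbor in $F$.

**Definition (compatible families, $\mathrm Y$).** A collection $\mathcal F$ of forts is *compatible* if for all distinct $F_1,F_2\in\mathcal F$ and every $x\in F_1\cap F_2$ there is some $F_3\in\mathcal F$ with $F_3\subseteq(F_1\cup F_2)\setminus\{x\}$. The transversal number $\tau(\mathcal F)$ is the minimum size of a vertex set that meets every member of $\mathcal F$. The *fort transversal number* $\mathrm Y(G)$ is the maximum of $\tau(\mathcal F)$ over all compatible collections $\mathcal F$ of forts of $G$.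

**Definition (zero forcing).** Color some vertices. A colored vertex with exactly one uncolored neighbor $u$ *forces* $u$ to become colored. An initial set from which all of $V(G)$ gets colored is a *zero forcing set*, and $\mathrm Z(G)$ is the minimum size of one.

Here are two examples by hand. On the path $a-b-c$ the forts are $\{a,c\}$ and $\{a,b,c\}$: a set $\{a\}$ or $\{c\}$ is spoiled by $b$, and each of $\{b\},\{a,b\},\{b,c\}$ is spoiled by an end vertex. The two forts together are not compatible: removing $x=a$ from their union leaves $\{b,c\}$, which contains no fort. So a compatible family has at most one member, and $\mathrm Y=1$.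

On the star $K_{1,3}$ with center $c$ and leaves $1,2,3$, a fort that contains $c$ must contain every leaf, since a missing leaf would see exactly $c$; a fort without $c$ must contain at least two leaves. So the forts are $\{1,2\},\{1,3\},\{2,3\},\{1,2,3\},\{c,1,2,3\}$. The family $\{1,2\},\{1,3\},\{2,3\}$ is compatible: the union of two members minus their common leaf is the third. Its transversal number is $2$.

The three parameters are linked by $\mathrm N\le\mathrm Y\le\mathrm Z$. Both inequalities have short proofs.

**Lemma 1.** $\mathrm Y(G)\le\mathrm Z(G)$ for every graph $G$.

*Proof.* We show that a zero forcing set $T$ meets every fort; then $\tau(\mathcal F)\le|T|$ for every collection $\mathcal F$ of forts. Suppose $T$ misses the fort $F$. Let $u$ be the first vertex of $F$ to be colored, forced by $v$. At that moment $v$ is colored and no vertex of $F$ is, so $v\notin F$. As $u$ is the only uncolored neighbor of $v$ and all of $F$ is uncolored, $v$ has exactly one neighbor in $F$, a contradiction. $\square$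

**Lemma 2.** For every field $\mathbb F$ and every graph $G$, $\mathrm N_{\mathbb F}(G)\le\mathrm Y(G)$.

*Proof.* Let $A$ be an $\mathbb F$-matrix of $G$, let $W=\ker A$, and let $\mathcal F$ be the family of supports of nonzero vectors of $W$. We check three things.

**Supports are forts.** Let $z\in W\setminus\{0\}$ have support $S$, and suppose $v\notin S$ has exactly one neighbor $u$ in $S$. Since $z_v=0$, the diagonal entry $A_{vv}$ does not contribute, and $0=(Az)_v=A_{vu}z_u\ne0$, a contradiction.

**The family is compatible.** Let $z_1,z_2\in W$ have distinct supports $F_1,F_2$ and let $x\in F_1\cap F_2$. Put $z=z_2(x)\,z_1-z_1(x)\,z_2\in W$. Then $z(x)=0$ and $\operatorname{supp}z\subseteq(F_1\cup F_2)\setminus\{x\}$. Both coefficients are nonzero, so $z=0$ would make $z_1,z_2$ proportional and give $F_1=F_2$. Hence $z\ne0$, and $\operatorname{supp} z$ is the required $F_3$.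

**Transversals are large.** If $T$ meets every member of $\mathcal F$, then no nonzero vector of $W$ vanishes on $T$. So the restriction $W\to\mathbb F^T$ is injective and $|T|\ge\dim W$. Hence $\tau(\mathcal F)\ge\dim W=\operatorname{null}A$. $\square$

Now we test the guess. For the path with $n$ vertices, one end vertex forces its way along, so $\mathrm Z\le1$; the Laplacian kills the all-ones vector, so $\mathrm N\ge1$. For $K_n$ with $n\ge2$, all vertices but one form a zero forcing set, and the all-ones matrix has nullity $n-1$. For $K_{1,3}$, two leaves force (a leaf forces $c$, then $c$ forces the last leaf), and the adjacency matrix has rank $2$, nullity $2$. For the cycle $C_n$, $n\ge3$, two adjacent vertices force all others; and with $\theta=2\pi/n$, the matrix (adjacency) $-\,2\cos\theta\cdot I$ kills the vectors $(\cos k\theta)_k$ and $(\sin k\theta)_k$, because $\cos((k-1)\theta)+\cos((k+1)\theta)=2\cos\theta\cos k\theta$ and likewise for the sine. These vectors are independent for $n\ge3$. So in all these cases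
$$\mathrm N=\mathrm Y=\mathrm Z .$$

The guess survives, but for a cheap reason: whenever $\mathrm N=\mathrm Z$, the number $\mathrm Y$ is squeezed between them. A failure needs $\mathrm N<\mathrm Z$, and then one has to understand what a compatible family really is. So let us try to prove the guess.

## From a compatible family to a matroid, and from a matroid to a matrix

To prove $\mathrm Y\le\mathrm N$, one takes a compatible family with the largest $\tau$ and tries to build a real matrix whose kernel has dimension $\tau$. The compatibility axiom is the circuit elimination axiom of matroid theory, so we recall the facts we need.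

A *matroid* $M$ on a finite set $V$ can be given by its *circuits*: a family of nonempty sets, none containing another, such that for distinct circuits $C_1,C_2$ and $x\in C_1\cap C_2$ there is a circuit inside $(C_1\cup C_2)\setminus\{x\}$. A set is *independent* if it contains no circuit. The rank $r(X)$ is the size of a largest independent subset of $X$, and $r(M)=r(V)$; we call $|V|-r(M)$ the *corank*. The closure is $\operatorname{cl}(X)=\{y:r(X\cup\{y\})=r(X)\}$, a *flat* is a set equal to its closure, and a *hyperplane* is a flat of rank $r(M)-1$. Every flat is the intersection of the hyperplanes containing it ($V$ being the empty intersection). The *dual* $M^*$ has as bases the complements of the bases of $M$, so $r(M^*)=|V|-r(M)$, and the circuits of $M$ are exactly the complements of the hyperplanes of $M^*$. Finally, $M$ is *$\mathbb F$-representable* if there are vectors $(u_v)_{v\in V}$ over $\mathbb F$ such that a set is independent in $M$ exactly when the vectors it indexes are linearly independent; then $M^*$ is $\mathbb F$-representable too, and a representation may be taken in a space of dimension equal to the rank.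

**Theorem 3.** Let $G$ be a graph.

(a) $\mathrm Y(G)=\max\{n-r(M)\}$ over matroids $M$ on $V(G)$ all of whose circuits are forts of $G$.

(b) All circuits of a matroid $M$ on $V(G)$ are forts if and only if, with $Q=M^*$, $u\in\operatorname{cl}_Q(\Gamma[v]\setminus\{u\})$ whenever $u\sim v$.

(c) For $\mathbb F$ infinite, $\mathrm N_{\mathbb F}(G)$ equals the maximum in (a) restricted to $\mathbb F$-representable $M$. Hence $\mathrm N(G)<\mathrm Y(G)$ if and only if no matroid attaining the maximum in (a) is $\mathbb R$-representable.

*Proof.*

**Step 1: part (a), turning families into matroids.** Let $\mathcal F$ be compatible. Its inclusion-minimal members are nonempty and none contains another. For two distinct minimal members and a common element $x$, compatibility gives a member of $\mathcal F$ inside their union minus $x$, and this member contains a minimal one. So the minimal members are the circuits of a matroid $M$, and all of them are forts. A set meets all of $\mathcal F$ exactly when it meets all circuits of $M$, that is, when its complement contains no circuit, that is, when its complement is independent. The smallest such set has size $n-r(M)$, so $\tau(\mathcal F)=n-r(M)$.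 Conversely, if all circuits of a matroid $M$ are forts, they form a compatible family by circuit elimination, and the same computation gives $\tau=n-r(M)$.

**Step 2: part (b), a local form of the fort condition.** Suppose a circuit $C$ of $M$ is not a fort: some $v\notin C$ has $\Gamma(v)\cap C=\{u\}$. The hyperplane $V\setminus C$ of $Q$ contains $\Gamma[v]\setminus\{u\}$ but not $u$. Being a flat, it contains $\operatorname{cl}_Q(\Gamma[v]\setminus\{u\})$, so $u$ is not in this closure. Conversely, let $u\sim v$ and $u\notin\operatorname{cl}_Q(\Gamma[v]\setminus\{u\})$. This closure is a flat, so some hyperplane $H$ of $Q$ contains it and avoids $u$. Then $C=V\setminus H$ is a circuit of $M$; $v\in H$ gives $v\notin C$; and $\Gamma(v)\cap C=\{u\}$. So $C$ is not a fort.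

**Step 3: part (c), from a matrix to a representable matroid.** Let $A$ be an $\mathbb F$-matrix of $G$. The matroid $M$ of its columns is $\mathbb F$-representable with corank $n-\operatorname{rk}A=\operatorname{null}A$. If $C$ is a circuit, the columns in $C$ satisfy a nontrivial linear relation, whose coefficients are all nonzero because $C$ is minimal dependent. So $C$ is the support of a vector of $\ker A$, and it is a fort by the first part of the proof of Lemma 2. Hence $\mathrm N_{\mathbb F}(G)$ is at most the restricted maximum.

**Step 4: part (c), from a representable matroid back to a matrix.** Let $M$ be $\mathbb F$-representable with all circuits forts, and put $k=n-r(M)$. Then $Q=M^*$ is represented by vectors $x_v$ that span $\mathbb F^k$. For each vertex $v$ let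
$$D_v=\Big\{c\in\mathbb F^{\Gamma[v]}:\ \sum_{u\in\Gamma[v]}c_ux_u=0\Big\}.$$
By (b), for each $u\in\Gamma(v)$ the vector $x_u$ is a linear combination of the other $x_w$, $w\in\Gamma[v]$. So some element of $D_v$ has nonzero $u$-coordinate. We want one element that works for all $u\in\Gamma(v)$ at once. If $\Gamma(v)=\{u_1,\dots,u_t\}$, choose $c^{(i)}\in D_v$ with $c^{(i)}_{u_i}\ne0$ and consider $c(s)=\sum_i s^ic^{(i)}\in D_v$ for $s\in\mathbb F$. Its $u_j$-coordinate is a polynomial in $s$ whose coefficient at $s^j$ is nonzero, so it has finitely many roots. Since $\mathbb F$ is infinite, some $s$ makes all these coordinates nonzero. (If $\Gamma(v)=\emptyset$, take $c=0$.) Use this $c$, extended by zeros, as row $v$ of a matrix $A$. Then $A$ is an $\mathbb F$-matrix of $G$. With $X$ the $n\times k$ matrix with rows $x_v$ we have $AX=0$, and $X$ has rank $k$, so $\operatorname{null}A\ge k$.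

Steps 3 and 4 prove the first sentence of (c). For the second, take $\mathbb F=\mathbb R$: $\mathrm N(G)=\mathrm Y(G)$ exactly when some $\mathbb R$-representable matroid attains the maximum in (a). $\square$

The star shows the machine at work. The circuits $\{1,2\},\{1,3\},\{2,3\}$ define $M$ of rank $2$, with $c$ in no circuit. The hyperplanes of $Q$ are the complements $\{c,1\},\{c,2\},\{c,3\}$, so $Q$ is represented by $x_c=0$, $x_1=(1,0)$, $x_2=(0,1)$, $x_3=(-1,-1)$. Row $c$ comes from $x_1+x_2+x_3=0$. Row $1$ comes from a relation between $x_1$ and $x_c=0$, which forces diagonal entry $0$ and allows $1$ at $c$. Rows $2,3$ are similar. With diagonal entry $0$ at $c$ we have rebuilt the adjacency matrix.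

So the attempted proof of $\mathrm Y\le\mathrm N$ goes through up to one exact point: the vectors $x_v$ of Step 4 must exist over $\mathbb R$. Once they exist, everything else follows. But a compatible family gives only an abstract matroid, and nothing in the definition of $\mathrm Y$ knows about real numbers. The guess is now a claim about real representability, and that should make us distrust it.

## Kernels over $\mathbb F_2$ and the Fano plane

Lemma 2 holds over every field, while its right-hand side does not mention a field. Hence a graph whose zero pattern is friendlier to $\mathbb F_2$ than to $\mathbb R$ is a counterexample: it suffices to find $G$ with $\mathrm N_{\mathbb F_2}(G)>\mathrm N_{\mathbb R}(G)$. Theorem 3 tells us what sort of structure to encode: a matroid that is representable over $\mathbb F_2$ but not over $\mathbb R$. The smallest familiar one is the Fano plane, whose points are the seven nonzero vectors of $\mathbb F_2^3$. Name them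
$$e_1,e_2,e_3\ \text{(standard basis)},\qquad d=(1,1,1),\qquad a_i=d+e_i .$$
So $a_1=(0,1,1)$, $a_2=(1,0,1)$, $a_3=(1,1,0)$. The dot products over $\mathbb F_2$ are, for $i\neq j$,
$$e_i\cdot e_j=0,\quad e_i\cdot d=1,\quad e_i\cdot a_i=0,\quad e_i\cdot a_j=1,\quad d\cdot a_i=0,\quad a_i\cdot a_i=0,\quad a_i\cdot a_j=1. \tag{1}$$
Each vector $v$ defines a line $v^\perp$ of the plane:
$$e_i^\perp=\{e_j,e_k,a_i\},\qquad a_i^\perp=\{e_i,d,a_i\},\qquad d^\perp=\{a_1,a_2,a_3\},\qquad \{i,j,k\}=\{1,2,3\}. \tag{2}$$

The direct attempt is the graph $G_7$ on these seven points in which $x\sim y$ when $x\cdot y=1$. The matrix of dot products is an $\mathbb F_2$-matrix of $G_7$ of rank $3$, so $\mathrm Y(G_7)\ge4$. But this graph is not a counterexample. Over $\mathbb R$, put $J=\operatorname{diag}(1,1,-1)$, let $u_{e_i}$ be the standard basis, and let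
$$u_d=(1,1,1),\quad u_{a_1}=(0,1,1),\quad u_{a_2}=(1,0,1),\quad u_{a_3}=(1,-1,0). \tag{3}$$
The numbers $u_x^{\mathsf T}Ju_y$ for $x\ne y$ are as follows: $0$ for $e_i,e_j$; $1,1,-1$ for $e_i,d$; $0$ for $e_i,a_i$; $\pm1$ for $e_i,a_j$ with $i\ne j$ (they are coordinates of $u_{a_j}$ up to sign); $1-1=0$ in all three cases $d,a_i$; and $-1,-1,1$ for the pairs $a_1a_2$, $a_1a_3$, $a_2a_3$. This is exactly the pattern of $G_7$, with rank $3$. So $\mathrm N(G_7)\ge4$. On the other hand $\mathrm Z(G_7)\le4$: color everything except $e_1,a_2,a_1$; then $d$ forces $e_1$, next $e_1$ (neighbors $d,a_2,a_3$) forces $a_2$, and $a_2$ (neighbors $e_1,e_3,a_1,a_3$) forces $a_1$. Hence $\mathrm N=\mathrm Y=\mathrm Z=4$ for $G_7$.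

What went wrong is visible in (2). The incidences $a_i\in a_i^\perp$ sit on the diagonal of the matrix, and the diagonal is unrestricted. In (3) we have $u_{a_3}^{\mathsf T}Ju_{a_3}=2\ne0$, and $G_7$ does not object. The three lines $\{e_i,d,a_i\}$ have lost the point $a_i$.

The remedy is to move these three diagonal incidences off the diagonal: give each $a_i$ a nonadjacent twin $a_i'$ carrying the same vector. The condition $a_i\cdot a_i'=0$ is then an honest off-diagonal zero.

## A ten-vertex graph with nullity 7 only in characteristic 2

**The graph $G$.** The vertices are $e_1,e_2,e_3,d,a_1,a_1',a_2,a_2',a_3,a_3'$. The edges are $de_i$ for $i=1,2,3$; $e_ia_j$ and $e_ia_j'$ for $i\ne j$; and all edges between $\{a_i,a_i'\}$ and $\{a_j,a_j'\}$ for $i\ne j$. That makes $3+12+12=27$ edges. The graph is connected, and the non-neighbors of $a_i$ other than itself are $e_i,d,a_i'$.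

**Theorem 4.** For this graph $G$, $\mathrm Y(G)=\mathrm Z(G)=7$. Moreover $\mathrm N_{\mathbb F}(G)=7$ if $\operatorname{char}\mathbb F=2$, and $\mathrm N_{\mathbb F}(G)=6$ if $\operatorname{char}\mathbb F\ne2$. In particular $\mathrm N(G)=6<7=\mathrm Y(G)$, so a graph with $\mathrm N(G)<\mathrm Y(G)$ exists.

*Proof.*

**Step 1: nullity $7$ in characteristic $2$, which gives $\mathrm Y(G)\ge7$.** Assign to each vertex a vector $\varphi$ in $\mathbb F_2^3$ as in the Fano plane, with $\varphi(a_i')=\varphi(a_i)$, and put $A_{xy}=\varphi(x)\cdot\varphi(y)$. By (1), including $a_i\cdot a_i=0$ for the twin pairs, $A$ is an $\mathbb F_2$-matrix of $G$. Its entries lie in the prime field, so it is an $\mathbb F$-matrix of $G$ for every $\mathbb F$ of characteristic $2$. It is a $10\times3$ matrix times its transpose, so its rank is at most $3$, and its block on $e_1,e_2,e_3$ is the identity. So its rank is $3$ and its nullity is $7$. Lemma 2 gives $\mathrm Y(G)\ge7$.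

**Step 2: a zero forcing set of size $7$, which caps everything at $7$.** Color all vertices except $e_1,a_2,a_1$. Then $d$ (neighbors $e_1,e_2,e_3$) forces $e_1$. Next $e_1$ (neighbors $d,a_2,a_2',a_3,a_3'$) forces $a_2$. Finally $a_2$ (neighbors $e_1,e_3,a_1,a_1',a_3,a_3'$) forces $a_1$. So $\mathrm Z(G)\le7$. With Step 1 and Lemma 1, $\mathrm Y(G)=\mathrm Z(G)=7$. By Lemma 2, $\mathrm N_{\mathbb F}(G)\le7$ always, hence $\mathrm N_{\mathbb F}(G)=7$ in characteristic $2$.

From here on $\operatorname{char}\mathbb F\ne2$. Note that it is not enough to know that the Fano plane is not representable over $\mathbb F$: we must rule out *every* $\mathbb F$-matrix of $G$ with rank at most $3$. The next four steps show that such a matrix would reproduce the lines (2).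

**Step 3: setting up vectors and functionals.** Suppose an $\mathbb F$-matrix $A$ of $G$ has rank at most $3$. Write it as a $10\times3$ matrix times a $3\times10$ matrix: $A_{xy}=f_x(u_y)$ with $u_y\in\mathbb F^3$ and $f_x\in(\mathbb F^3)^*$. For $x\ne y$, $f_x(u_y)\ne0$ if and only if $x\sim y$. Every vertex has a neighbor, so all $f_x$ and all $u_y$ are nonzero. Throughout, $\{i,j,k\}=\{1,2,3\}$.

**Step 4: recovering the lines through $d$; this is where the twins work.** We claim $u_{a_i}\in\langle u_{e_i},u_d\rangle$. First, $u_{e_i}$ and $u_d$ are independent, because
$$f_{e_j}(u_{e_i})=0\ne f_{e_j}(u_d)\qquad\text{and}\qquad f_{a_j}(u_d)=0\ne f_{a_j}(u_{e_i}).$$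
So neither vector is a multiple of the other. The nonzero functional $f_{a_i'}$ vanishes on $u_{e_i}$ and $u_d$, since $a_i'\not\sim e_i$ and $a_i'\not\sim d$. Its kernel has dimension $2$, so $\ker f_{a_i'}=\langle u_{e_i},u_d\rangle$. As $a_i'\not\sim a_i$ and these are different vertices, $u_{a_i}\in\ker f_{a_i'}$. (With $f_{a_i}$ in place of $f_{a_i'}$ this last line would concern a diagonal entry, about which we know nothing.)

**Step 5: $u_{e_1},u_{e_2},u_{e_3}$ form a basis.** For $i\ne j$,
$$f_{a_i}(u_{e_i})=0\ne f_{a_i}(u_{e_j})\qquad\text{and}\qquad f_{a_j}(u_{e_j})=0\ne f_{a_j}(u_{e_i}),$$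
so any two of the three vectors are independent. The functional $f_{e_i}$ kills $u_{e_j}$ and $u_{e_k}$, hence $\ker f_{e_i}=\langle u_{e_j},u_{e_k}\rangle$. If the three vectors were dependent, they would span a plane, and each two of them would span that same plane, so $\ker f_{e_1}=\ker f_{e_2}$. But $u_{a_1}\in\ker f_{e_1}$ because $e_1\not\sim a_1$, while $u_{a_1}\notin\ker f_{e_2}$ because $e_2\sim a_1$. This is a contradiction.

**Step 6: coordinates, and the contradiction.** Write $u_d=\sum_i\delta_iu_{e_i}$. Since $f_{e_i}$ kills the other two basis vectors, $0\ne f_{e_i}(u_d)=\delta_if_{e_i}(u_{e_i})$, so each $\delta_i\ne0$. Put $b_i=\delta_iu_{e_i}$. Then $(b_1,b_2,b_3)$ is a basis and $u_d=b_1+b_2+b_3$. By Step 4, and since $e_i\not\sim a_i$,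
$$u_{a_i}\in\langle b_i,\ b_1+b_2+b_3\rangle\cap\ker f_{e_i}=\langle b_i,\ b_j+b_k\rangle\cap\langle b_j,b_k\rangle=\langle b_j+b_k\rangle .$$
As $u_{a_i}\ne0$, it is a nonzero multiple of $b_j+b_k$. From $d\not\sim a_i$ we get
$$f_d(b_j)+f_d(b_k)=0\qquad\text{for all pairs } j\ne k. \tag{4}$$
Therefore
$$2f_d(b_1)=f_d(b_1+b_2)+f_d(b_1+b_3)-f_d(b_2+b_3)=0 .$$
Since $\operatorname{char}\mathbb F\ne2$, $f_d(b_1)=0$, so $f_d(u_{e_1})=0$, contradicting $d\sim e_1$. Hence every $\mathbb F$-matrix of $G$ has rank at least $4$, and $\mathrm N_{\mathbb F}(G)\le6$.

In terms of (2), equation (4) says that the line $\ker f_d$ must contain the three points $b_j+b_k$; they are independent unless $1+1=0$.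

**Step 7: nullity $6$ is attained.** Take the vectors (3), read over $\mathbb F$, with $u_{a_i'}=u_{a_i}$, and put $A^0_{xy}=u_x^{\mathsf T}Ju_y$. This matrix is symmetric of rank $3$. The off-diagonal entries are:

- $e_i,e_j$: $0$;
- $e_i,d$: $1,1,-1$ for $i=1,2,3$;
- $e_i,a_i$: $0$;
- $e_1,a_2$ and $e_1,a_3$: $1,1$; $\ e_2,a_1$ and $e_2,a_3$: $1,-1$; $\ e_3,a_1$ and $e_3,a_2$: $-1,-1$;
- $d,a_i$: $0$;
- $a_1,a_2$: $-1$; $\ a_1,a_3$: $-1$; $\ a_2,a_3$: $1$;
- $a_1,a_1'$: $0$; $\ a_2,a_2'$: $0$; $\ a_3,a_3'$: $2$.

Primed copies have the same values. The pattern is that of $G$ except at the pair $a_3,a_3'$. The block of $A^0$ on $\{a_3,a_3'\}$ has all four entries equal to $2$. Subtract the matrix that equals this block there and is $0$ elsewhere; it has rank one. The result is a symmetric $\mathbb F$-matrix of $G$ of rank at most $4$, hence of nullity at least $6$. With Step 6, $\mathrm N_{\mathbb F}(G)=6$. $\square$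

Over $\mathbb R$ the matrix of Step 7 is symmetric, so the maximum nullity of a real *symmetric* matrix with graph $G$ is also $6$.

All three twins are needed for this example. Delete $a_3'$: then $A^0$ restricted to the remaining nine vertices has the right pattern and rank $3$, so $\mathrm N\ge6$ for $G-a_3'$. The forcing sequence of Step 2 with the same three uncolored vertices still works, so $\mathrm Z\le6$, and $\mathrm N=\mathrm Y=\mathrm Z=6$. The graph $G$ is symmetric under permutations of the indices $1,2,3$ and under exchanging twins, so the same happens if any one of the six vertices $a_i,a_i'$ is deleted. This does not show that $10$ is the smallest order of a counterexample, and we do not claim that.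

## Cones over disjoint copies: a gap of at least $k$

**Corollary 5.** For each $k\ge1$ there is a connected graph on $10k+1$ vertices with $\mathrm Y=7k+1$ and $\mathrm N\le6k+1$.

*Proof.* Let $H_k$ be $k$ disjoint copies of $G$ together with a new vertex $w$ adjacent to everything.

**Step 1: $\mathrm Y(H_k)\ge7k+1$, by a kernel in characteristic $2$.** We need a vector for $w$ that has nonzero dot product with every $\varphi(x)$. Over $\mathbb F_2$ no $y\in\mathbb F_2^3$ does this: $y\cdot e_i=1$ for all $i$ forces $y=(1,1,1)$, and then $y\cdot a_1=0$. So we enlarge the field to $\mathbb F=\mathbb F_2(t)$ and take $y=(1,t,t^2)$. Each $\varphi(x)$ is a nonzero $0/1$ vector, so $y\cdot\varphi(x)$ is a sum of distinct powers of $t$ and is nonzero. Assign to a vertex $x$ of the $i$-th copy the vector of $(\mathbb F^3)^k$ with $\varphi(x)$ in block $i$ and zeros elsewhere, and to $w$ the vector $(y,\dots,y)$. Within a copy the dot products have the pattern of $G$ by (1); between different copies they vanish; with $w$ they are nonzero. So the matrix of dot products is an $\mathbb F$-matrix of $H_k$. Its rank is at most $3k$, and the $3k$ vertices $e_i$ give an identity block,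 so its rank is $3k$ and its nullity is $10k+1-3k=7k+1$. Apply Lemma 2.

**Step 2: $\mathrm Y(H_k)\le7k+1$, by forcing.** Color $w$ and, in each copy, the $7$-set from Step 2 of Theorem 4. As $w$ is colored, it is never an uncolored neighbor, and the forcing runs in each copy as before. So $\mathrm Y(H_k)\le\mathrm Z(H_k)\le7k+1$ by Lemma 1.

**Step 3: $\mathrm N(H_k)\le6k+1$, by deleting $w$.** Let $A$ be a real matrix of $H_k$. The kernel vectors that vanish at $w$ form a space of dimension at least $\operatorname{null}A-1$. Restricting them to the other vertices is injective, and the restrictions lie in the kernel of the principal submatrix on the $k$ copies of $G$. That submatrix is block diagonal with $k$ blocks, each a real matrix of $G$, so by Theorem 4 its nullity is at most $6k$. Hence $\operatorname{null}A\le6k+1$. $\square$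

## Non-incidence graphs of rank-3 matroids

The Fano plane can be replaced by any simple matroid of rank $3$, at the price of a larger graph. To avoid an argument tailored to one configuration, we take points and lines as separate vertices and join a point to the lines that it is *not* on.

**Definition.** A relation $I\subseteq P\times\mathcal B$ between finite sets is a *partial linear space* if no two distinct $x,y\in P$ and distinct $L,L'\in\mathcal B$ are all mutually incident. We write $P_L=\{x\in P:(x,L)\in I\}$. For $p\ge1$ let $G_I^{(p)}$ be the bipartite graph with parts $P\times[p]$ and $\mathcal B\times[p]$, where $(x,i)\sim(L,j)$ if and only if $(x,L)\notin I$. As always, $n$ is its number of vertices.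

As an example, take three points and three lines, the lines being the three pairs of points. Each point is off exactly one line, so $G_I^{(p)}$ consists of three disjoint copies of $K_{p,p}$, with $n=6p$. Its adjacency matrix has rank $6$, so its nullity is $n-6$. The next lemma gives this value as a lower bound for $\mathrm Y$ in general, with no matrix at hand.

**Lemma 6.** If $I$ is a partial linear space, then $\mathrm Y(G_I^{(p)})\ge n-6$.

*Proof.* By Theorem 3(a) it suffices to find a matroid of rank at most $6$ on the vertices all of whose circuits are forts.

**Step 1: a matroid of rank at most $3$ on $P$.** Call a subset of $P$ independent if it has at most $3$ elements and is not a $3$-set contained in some $P_L$. Subsets of independent sets are independent, since all sets of size at most $2$ are. For the exchange axiom let $X,Y$ be independent with $|X|<|Y|$. If $|X|\le1$, adding any element of $Y\setminus X$ gives a set of size at most $2$. So let $X=\{a,b\}$ and $|Y|=3$. If no $P_L$ contains $X$, then $X\cup\{y\}$ is independent for any $y\in Y\setminus X$. Otherwise the $L$ with $P_L\supseteq X$ is unique, because $I$ is a partial linear space. As $Y$ is independent,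 $Y\not\subseteq P_L$; take $y\in Y\setminus P_L$. If $X\cup\{y\}$ were in some $P_{L'}$, then $L'=L$ by uniqueness, contradicting $y\notin P_L$. So $X\cup\{y\}$ is independent. This gives a matroid $M_0$ of rank at most $3$.

**Step 2: each $P_L$ is a flat of $M_0$.** Let $z\notin P_L$. If $|P_L|\le1$, then $P_L\cup\{z\}$ has at most two elements and is independent, so adding $z$ raises the rank. If $|P_L|\ge2$, then $r(P_L)=2$, since $2$-sets are independent and $3$-subsets of $P_L$ are not. For distinct $a,b\in P_L$ the only block containing both is $L$, and $z\notin P_L$, so $\{a,b,z\}$ is independent. Hence $r(P_L\cup\{z\})=3$ and $z\notin\operatorname{cl}(P_L)$.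

**Step 3: the copies, and the fort condition.** Let $M_P$ be the matroid on $P\times[p]$ obtained by replacing each element by $p$ parallel copies; the rank of a set is the rank in $M_0$ of its projection to $P$. So $M_P$ has rank at most $3$ and each $P_L\times[p]$ is a flat of it. A circuit $C$ of any matroid cannot have exactly one element $c$ outside a flat: $c\in\operatorname{cl}(C\setminus\{c\})$, and if $C\setminus\{c\}$ lies in the flat, so does $c$. Since the neighbors of $(L,j)$ are the elements of $P\times[p]$ outside $P_L\times[p]$, each circuit $C$ of $M_P$ satisfies
$$|C\cap\Gamma((L,j))|=|C\setminus(P_L\times[p])|\ne1\qquad\text{for all }(L,j).$$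
A vertex in $P\times[p]$ has no neighbors in $C\subseteq P\times[p]$. So every circuit of $M_P$ is a fort.

**Step 4: both sides together.** The hypothesis on $I$ is symmetric in $P$ and $\mathcal B$, so the same construction gives a matroid $M_{\mathcal B}$ on $\mathcal B\times[p]$ of rank at most $3$ all of whose circuits are forts. The circuits of $M_P\oplus M_{\mathcal B}$ are those of the two summands, and its rank is at most $6$. Theorem 3(a) gives $\mathrm Y\ge n-6$. $\square$

A matroid is *simple* if all sets of size at most $2$ are independent. The *lines* of a simple rank-3 matroid are its rank-2 flats. Two distinct points $x,y$ lie on exactly one line, namely $\operatorname{cl}(\{x,y\})$.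

**Theorem 7.** Let $K$ be a simple matroid of rank $3$ on $E$, let $\mathcal L$ be its set of lines, let $I$ be membership, and let $G_K=G_I^{(7)}$, a bipartite graph. Then $\mathrm Y(G_K)=n-6$. For every field $\mathbb F$, $\mathrm N_{\mathbb F}(G_K)=n-6$ if $K$ is $\mathbb F$-representable, and $\mathrm N_{\mathbb F}(G_K)\le n-7$ otherwise. So $\mathrm N_{\mathbb F}(G_K)=\mathrm Y(G_K)$ if and only if $K$ is $\mathbb F$-representable.

*Proof.*

**Step 1: $\mathrm Y(G_K)=n-6$.** Two distinct points lie on exactly one line, so $I$ is a partial linear space and Lemma 6 gives $\mathrm Y\ge n-6$. For the upper bound, let $x_1,x_2,x_3$ be a basis of $K$ and let $L_i$ be the line spanned by the two $x_j$ with $j\ne i$. Then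
$$x_j\notin L_i\iff i=j, \tag{5}$$
and in particular $L_1,L_2,L_3$ are distinct. Color everything except the six vertices $(x_i,1)$ and $(L_i,1)$. By (5), the only uncolored neighbor of $(L_i,2)$ is $(x_i,1)$, and the only uncolored neighbor of $(x_i,2)$ is $(L_i,1)$. So all six are forced, and $\mathrm Y\le\mathrm Z\le n-6$.

**Step 2: if $K$ is $\mathbb F$-representable, rank $6$ is attained.** Let $u_x\in\mathbb F^3$, $x\in E$, represent $K$. For each line $L$ the vectors $u_x$ with $x\in L$ span a plane, which contains no other $u_y$. Let $f_L$ be a functional with this plane as kernel, so $f_L(u_x)\ne0$ if and only if $x\notin L$. Let $B$ be the matrix with $((L,j),(x,i))$ entry $f_L(u_x)$. Its rank is at most $3$, and by (5) it has a nonsingular diagonal $3\times3$ submatrix, so its rank is $3$. Then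
$$\begin{pmatrix}0&B^{\mathsf T}\\B&0\end{pmatrix}$$
is an $\mathbb F$-matrix of $G_K$ of rank $6$, and $\mathrm N_{\mathbb F}(G_K)\ge n-6$. Lemma 2 and Step 1 give equality.

**Step 3: if rank at most $6$ is attained, find a principal submatrix with zero diagonal.** Let $A$ be an $\mathbb F$-matrix of $G_K$ of rank at most $6$. The diagonal is again free, and now the seven copies are what controls it. The principal submatrix on $E\times[7]$ is diagonal, because the part has no edges, and it has rank at most $6$. So it has at most $6$ nonzero diagonal entries, and among the $7$ copies of each point some copy has diagonal entry $0$. The same holds for lines. Choose one such copy of each point and of each line. The corresponding principal submatrix is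
$$\begin{pmatrix}0&C\\B&0\end{pmatrix},\qquad \operatorname{rk}B+\operatorname{rk}C\le6,$$
where $B$ has rows $\mathcal L$ and columns $E$, its $(L,x)$ entry is nonzero if and only if $x\notin L$, and $C^{\mathsf T}$ has the same pattern.

**Step 4: the columns of $B$ represent $K$.** For every basis $x_1,x_2,x_3$ of $K$, with $L_1,L_2,L_3$ as in (5), the submatrix of $B$ with rows $L_i$ and columns $x_j$ is diagonal and nonsingular. Hence $\operatorname{rk}B\ge3$, likewise $\operatorname{rk}C\ge3$, and therefore $\operatorname{rk}B=3$. Moreover bases of $K$ index independent columns of $B$. Since $K$ is simple, every set of at most two points extends to a basis, so it too indexes independent columns. Now let $\{x,y,z\}$ be a $3$-set that is not a basis of $K$. It has rank $2$, so it lies in a line $L$. The three columns have entry $0$ in row $L$, so they lie in the kernel of the coordinate functional $L$ on the $3$-dimensional column space of $B$. This functional is not zero there, because some point is off $L$. So its kernel has dimension $2$, and the three columns are dependent. Sets of four or more points are dependent in $K$ and index dependent columns, both ranks being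 $3$. Thus the columns of $B$ represent $K$ over $\mathbb F$.

So if $K$ is not $\mathbb F$-representable, every $\mathbb F$-matrix of $G_K$ has rank at least $7$, that is, $\mathrm N_{\mathbb F}(G_K)\le n-7$. $\square$

**Corollary 8.** There is a single graph with $\mathrm N_{\mathbb F}<\mathrm Y$ for all fields $\mathbb F$ simultaneously: if $K$ is the non-Pappus matroid, then $\mathrm N_{\mathbb F}(G_K)<\mathrm Y(G_K)$ for every field $\mathbb F$.

*Proof.* The non-Pappus matroid is simple of rank $3$ and not representable over any field (Oxley, *Matroid Theory*, 2nd ed., Section 6.1). Apply Theorem 7. $\square$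

## Counting zero patterns: $n-\mathrm Y\le6$ with $n-\mathrm N$ unbounded

In Theorem 7 the gap is only guaranteed to be at least $1$. Lemma 6, however, gives $\mathrm Y\ge n-6$ for *every* partial linear space, and there are very many of these: all sets of flags of a projective plane. A matrix of small rank cannot realize so many different zero patterns. So some pattern needs large rank, and counting finds it.

**Lemma 9.** Let $\mathbb F$ be a field and let $f_1,\dots,f_M\in\mathbb F[t_1,\dots,t_N]$ have degree at most $D$. Then there are at most $\binom{MD+N}{N}$ sets of the form $\{j:f_j(v)\ne0\}$ with $v\in\mathbb F^N$.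

The source of this bound is Rónyai–Babai–Ganapathy (J. AMS 2001). For the single polynomial $f_1=t$ the sets are $\emptyset$ and $\{1\}$, and the bound is $\binom{2}{1}=2$.

*Proof.* For each such set $S$ fix a witness $v_S$ and let $g_S=\prod_{j\in S}f_j$. Then $g_T(v_S)\ne0$ if and only if $f_j(v_S)\neq 0$ for all $j\in T$, that is, if and only if $T\subseteq S$. We claim that the $g_S$ are linearly independent. Suppose $\sum_Tc_Tg_T=0$ with not all $c_T=0$, and let $S$ be inclusion-minimal with $c_S\ne0$. Evaluate at $v_S$: only sets $T\subseteq S$ with $c_T\neq 0$ contribute, and by minimality that is $T=S$ alone. So $c_Sg_S(v_S)=0$, a contradiction. The $g_S$ are thus independent polynomials of degree at most $MD$ in $N$ variables, a space of dimension $\binom{MD+N}{N}$. $\square$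

**Theorem 10.** Let $\mathbb F$ be a field, $q$ a prime power and $m=q^2+q+1$. There is a bipartite graph on $n=2m$ vertices with
$$\mathrm Y\ge n-6,\qquad \mathrm N_{\mathbb F}\le n-\frac{q+1}{2\log_2(2em)} .$$
So for $\mathbb F=\mathbb R$, $\mathrm Y-\mathrm N=\Omega(\sqrt n/\log n)$ while $n-\mathrm Y\le6$. In particular $n-\mathrm N$ is not bounded by any function of $n-\mathrm Y$.

*Proof.*

**Step 1: few zero patterns in small rank.** Let $1\le s\le m$. An $m\times m$ matrix of rank at most $s$ is a product of an $m\times s$ and an $s\times m$ matrix. So its $m^2$ entries are values of polynomials of degree $2$ in $2ms$ variables. By Lemma 9 with $M=m^2$, $D=2$, $N=2ms$, and by $\binom ab\le(ea/b)^b$, the $m\times m$ matrices over $\mathbb F$ of rank at most $s$ have at most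
$$\binom{2m^2+2ms}{2ms}\le\Big(\frac{e(m+s)}{s}\Big)^{2ms}\le(2em)^{2ms} \tag{6}$$
zero patterns; the last inequality holds because $\frac{m+s}{s}\le m+1\le2m$.

**Step 2: many partial linear spaces.** The projective plane $\mathrm{PG}(2,q)$ has $m$ points and $m$ lines, with $q+1$ points on each line, hence $m(q+1)$ flags (incident point-line pairs). Two distinct points lie on only one common line, and this remains true if incidences are deleted. So each of the $2^{m(q+1)}$ sets $I$ of flags is a partial linear space on the points and lines.

**Step 3: a set $I$ that needs large rank.** Let $s\ge0$ be the largest integer with $s<\frac{q+1}{2\log_2(2em)}$. Then $s<q+1<m$. We claim that for some $I$ no matrix over $\mathbb F$ of rank at most $s$, with rows indexed by lines and columns by points, has its zero entries exactly at $I$. If $s\ge1$, the choice of $s$ gives $2ms\log_2(2em)<m(q+1)$, so the bound in (6) satisfies $(2em)^{2ms}<2^{m(q+1)}$: there are fewer zero patterns than sets $I$. If $s=0$, any $I$ works: $|I|\le m(q+1)<m^2$, so the pattern has a nonzero entry and the rank is at least $1$.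

**Step 4: the graph.** Let $G=G_I^{(1)}$ for this $I$, a bipartite graph on $n=2m$ vertices. By Lemma 6, $\mathrm Y(G)\ge n-6$. Let $A$ be any $\mathbb F$-matrix of $G$. Its block with rows the lines and columns the points contains no diagonal entry of $A$, so its zeros are exactly at $I$. By Step 3 and the maximality of $s$,
$$\operatorname{rk}A\ge s+1\ge\frac{q+1}{2\log_2(2em)},$$
which is the bound on $\mathrm N_{\mathbb F}(G)$. Here no copies are needed: for a lower bound on the rank the off-diagonal block is enough, and the free diagonal does no harm.

**Step 5: the rate.** Since $(q+1)^2>m=n/2$ and $2em=en$, for $\mathbb F=\mathbb R$ we get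
$$\mathrm Y-\mathrm N\ \ge\ \frac{\sqrt{n/2}}{2\log_2(en)}-6,$$
which is $\Omega(\sqrt n/\log n)$ as $q$ grows, and $n-\mathrm Y\le6$ throughout. A bound of $n-\mathrm N$ by a function of $n-\mathrm Y$ would make $n-\mathrm N$ bounded on these graphs, since $n-\mathrm Y$ takes only values in $\{0,\dots,6\}$; but $n-\mathrm N\ge\frac{q+1}{2\log_2(2em)}$ is unbounded. We do not claim that the rate $\sqrt n/\log n$ is optimal. $\square$
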